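# Hypercyclic rank one perturbations of unitary operators with continuous spectrum

## 1. Two eigenvalues pushed together by a rank one change

Let $\mathbb C^2$ be the space of functions on the two-point set $\{1,-1\}$, and let $U$ be multiplication by $z$, that is, $U=\mathrm{diag}(1,-1)$. For $\lambda\in\mathbb T$, $\lambda\ne\pm1$, consider the function $e_\lambda(z)=\frac1{z-\lambda}$, that is, the vector $\big(\frac1{1-\lambda},\frac1{-1-\lambda}\big)$. Since $\frac{z}{z-\lambda}=1+\frac{\lambda}{z-\lambda}$,
$$Ue_\lambda=1+\lambda e_\lambda. \tag{1}$$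
So $e_\lambda$ fails to be an eigenvector of $U$ only because of the constant function $1$. A rank one operator can remove it. If $\ell$ is a linear functional with $\ell(e_\lambda)=1$ and $Tf=Uf-\ell(f)\,1$, then $Te_\lambda=\lambda e_\lambda$.

A functional $\ell(f)=c_1f(1)+c_2f(-1)$ has two free coefficients, so we can ask for two eigenvalues $\lambda\neq\lambda'$. The choice
$$c_1=\frac{(1-\lambda)(1-\lambda')}2,\qquad c_2=-\frac{(1+\lambda)(1+\lambda')}2$$
works: $\ell(e_\lambda)=\frac{c_1}{1-\lambda}-\frac{c_2}{1+\lambda}=\frac{1-\lambda'}2+\frac{1+\lambda'}2=1$, and the same holds with $\lambda,\lambda'$ exchanged. For $\lambda=i$, $\lambda'=-i$ we get $c_1=1$, $c_2=-1$ and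
$$T=\begin{pmatrix}1&0\\0&-1\end{pmatrix}-\begin{pmatrix}1&-1\\1&-1\end{pmatrix}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},$$
a quarter turn. Nothing dramatic happens: $T^4=I$.

Now push the two eigenvalues together. Take $\lambda=i$ and $\lambda'=ie^{i\theta}$ with $\theta=\pi/n$, $n$ large. As $\theta\to0$ both $c_1$ and $c_2$ tend to $-i$, so the perturbation stays bounded. The vector $x=e_{\lambda'}-e_\lambda$ is small, of norm $O(\theta)$. But
$$T^nx=i^n\big(e^{in\theta}e_{\lambda'}-e_\lambda\big)=-i^n(e_{\lambda'}+e_\lambda)\approx-2i^n e_{i},$$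
and $\|e_i\|=1$. A tiny vector has travelled to a vector of norm about $2$ near a prescribed line. Two nearly parallel eigenvectors with slightly different unimodular eigenvalues cancel at time $0$ and reinforce each other at time $n$.

How far can this go? Call $T$ *hypercyclic* if some orbit $\{T^nf\}_{n\ge0}$ is dense. In finite dimension this never happens. If $u\neq 0$ and $T^*u=\bar\mu u$, then $(T^nf,u)=\mu^n(f,u)$; the moduli of these numbers form a monotone sequence, so the numbers are not dense in $\mathbb C$, as they would be if the orbit of $f$ were dense. A unitary operator alone is also never hypercyclic, because its orbits lie on spheres. In infinite dimension, however, one may hope for a unitary $U$ and a rank one $R$ such that the unimodular eigenvalues of $U+R$ accumulate everywhere and the effect above occurs at all scales at once.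

A theorem of S. Grivaux says that this hope is justified: there are a unitary $U$ on $\ell^2$ and a rank one $R$ with $U+R$ hypercyclic. In the known constructions of such examples the spectral measure of $U$ is purely atomic, as in our toy example. A. Baranov and A. Lishanskii ("On S. Grivaux' example of a hypercyclic rank one perturbation of a unitary operator", arXiv:1401.1934, 2014) ask, as Problem 3, for an example in which the spectral measure of $U$ is absolutely continuous, or singular without point masses. These notes settle which of the two is possible.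

## 2. Hypercyclicity, spectral measures, and the two theorems

Throughout, $H$ is a complex separable infinite-dimensional Hilbert space, inner products are linear in the first variable, $m$ is normalized Lebesgue measure on the circle $\mathbb T$, and $\hat g(n)=\int\bar z^{\,n}g\,dm$.

**Spectral measures.** A unitary $U$ has a projection-valued measure $E$ on $\mathbb T$ with $\varphi(U)=\int\varphi\,dE$ for bounded Borel $\varphi$, and $\|\varphi(U)x\|^2=\int|\varphi|^2d(Ex,x)$, where $(Ex,y)$ denotes the complex measure $(E(\cdot)x,y)$. A (scalar) spectral measure of $U$ is a measure with exactly the null sets of $E$. Example: for $U$ = multiplication by $z$ on $L^2(\nu)$, $\nu$ a finite Borel measure on $\mathbb T$, $E(s)$ is multiplication by $1_s$, so $\nu$ is a spectral measure. A measure is *continuous* if it has no point masses; "singular" and "absolutely continuous" refer to $m$. The *absolutely continuous subspace* is $H_{ac}=\{x:(Ex,x)\ll m\}=\bigcap_{m(s)=0}\ker E(s)$. The second description shows that it is a closed subspace,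 and it reduces $U$ since $U$ commutes with every $E(s)$.

**Dynamics.** A point $x$ is periodic if $T^kx=x$ for some $k\ge1$. A hypercyclic operator with a dense set of periodic points is called chaotic. $T$ is frequently hypercyclic if there is $f$ such that for every nonempty open $O$ the set $\{n:T^nf\in O\}$ has positive lower density, i.e. $\liminf_N\frac1N\#\{n\le N:T^nf\in O\}>0$.

**Theorem A.** For every $\varepsilon\in(0,1)$ there are a finite continuous singular measure $\nu$ on $\mathbb T$ and $b\in L^2(\nu)$, $b\ne0$, such that, with $U$ = multiplication by $z$ on $L^2(\nu)$ and $Rf=-(f,b)\,1$, we have $\|R\|<\varepsilon$ and $T=U+R$ is hypercyclic. Moreover, $T$ has a dense set of periodic points (so it is chaotic), and $T$ is frequently hypercyclic.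

**Theorem B.** Let $U$ be unitary on $H$ with nonzero absolutely continuous subspace, and let $R$ have finite rank. Then there is $u\neq0$ with $\sup_{n\ge0}\|(U+R)^{*n}u\|<\infty$. Hence $U+R$ is not hypercyclic.

So the answer to Problem 3 is yes with a continuous singular measure and no with an absolutely continuous one. By Theorem B, if $U+R$ is hypercyclic with $R$ of finite rank, then the spectral measure of $U$ is purely singular. The space $L^2(\nu)$ in Theorem A is separable and infinite-dimensional, so the example can be moved to any $H$ by a unitary map.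

Textbook facts used for Theorem A are Baire's theorem, the Riesz representation theorem and Wiener's theorem: for a complex Borel measure $\tau$ on $\mathbb T$, $\frac1{2N+1}\sum_{|n|\le N}\big|\int\kappa^n\,d\tau\big|^2\to\sum_\kappa|\tau(\{\kappa\})|^2$. The facts about Hardy spaces needed for Theorem B are recalled in Section 9. The frequent hypercyclicity in Theorem A, and only that, uses a theorem of Bayart and Grivaux quoted in Section 8.

## 3. The eigenvector equation, and what Lebesgue measure forbids

Let $\nu$ be a finite continuous measure on $\mathbb T$, let $U$ be multiplication by $z$ on $L^2(\nu)$, and $Tf=zf-(f,b)1$. Write $e_\lambda(z)=\frac1{z-\lambda}$ for $\lambda\in\mathbb T$; this is defined $\nu$-a.e. When is $\lambda$ an eigenvalue of $T$? The equation $Tf=\lambda f$ says $(z-\lambda)f=(f,b)1$, that is, $f=(f,b)\,e_\lambda$. If $f\ne0$, then $(f,b)\neq0$, so $e_\lambda\in L^2(\nu)$, and dividing by $(f,b)$ we find $(e_\lambda,b)=1$. Conversely, by (1), if $e_\lambda\in L^2(\nu)$ and $(e_\lambda,b)=1$, then $Te_\lambda=\lambda e_\lambda$.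

The first thing a sensible person would try is the most familiar continuous measure, $\nu=m$. It fails at once: $|e^{it}-1|\le|t|$, so $\int|e_\lambda|^2dm=\infty$ for every $\lambda\in\mathbb T$, and $T$ has no unimodular eigenvalue at all, whatever $b$ is. So the measure must be thin near each eigenvalue, and it must be built together with the set of eigenvalues. The next section says what we need from it.

## 4. Accumulating eigenvectors force a dense orbit

**Proposition 1.** Let $\nu\neq0$ be a finite continuous measure on $\mathbb T$ and $\Lambda\subset\mathbb T$ a nonempty countable set with $e_\lambda\in L^2(\nu)$ for $\lambda\in\Lambda$. Put $V=\mathrm{span}\{e_\lambda:\lambda\in\Lambda\}$ and assume: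

- (P1) $V$ is dense in $L^2(\nu)$;
- (P2) there is $\beta$ with $\big|\sum\gamma_\lambda\big|\le\beta\,\big\|\sum\gamma_\lambda e_\lambda\big\|_{L^2(\nu)}$ for all finite families $(\gamma_\lambda)$;
- (P3) for each $\lambda\in\Lambda$ there are $\lambda^{(i)}\in\Lambda\setminus\{\lambda\}$ with $\lambda^{(i)}\to\lambda$ and $e_{\lambda^{(i)}}\to e_\lambda$ in $L^2(\nu)$.

Then there is $b\in L^2(\nu)$ with $\|b\|\le\beta$ and $(e_\lambda,b)=1$ for $\lambda\in\Lambda$; the operator $Tf=zf-(f,b)1$ satisfies $Te_\lambda=\lambda e_\lambda$ for $\lambda\in\Lambda$, and $T$ is hypercyclic. Moreover, there is a continuous probability measure $\sigma$ on $\mathbb T$ such that $\mathrm{span}\bigcup_{\kappa\in D}\ker(T-\kappa)$ is dense for every Borel $D$ with $\sigma(D)=1$.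

**Step 1: the functional.** *We turn (P2) into $b$.* If a vector of $V$ has two representations, (P2) applied to their difference shows that the sums of coefficients agree. So $L(\sum\gamma_\lambda e_\lambda)=\sum\gamma_\lambda$ is a well-defined functional on $V$, bounded by $\beta$. It extends to $L^2(\nu)$, and by the Riesz theorem $L=(\cdot,b)$ with $\|b\|\le\beta$. Since $(e_\lambda,b)=L(e_\lambda)=1$, Section 3 gives $Te_\lambda=\lambda e_\lambda$.

**Step 2: Cantor families of eigenvectors.** *For hypercyclicity we want to average eigenvectors against continuous measures on the set of eigenvalues. $\Lambda$ is countable, so we first enlarge it.* Fix $\lambda_0\in\Lambda$ and an integer $j\ge1$. We choose points $\lambda_s\in\Lambda$ indexed by finite $0$-$1$ words $s$, distinct at each level. Put $\lambda_\emptyset=\lambda_0$. Suppose that the $2^p$ distinct points $\lambda_s$, $|s|=p$, are given, with minimal distance $\theta_p$ ($\theta_0:=1$). Put $\lambda_{s0}=\lambda_s$ and, by (P3), choose $\lambda_{s1}\in\Lambda\setminus\{\lambda_s\}$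 with
$$|\lambda_{s1}-\lambda_s|<\min_{q\le p}2^{-(p-q)-3}\theta_q,\qquad \|e_{\lambda_{s1}}-e_{\lambda_s}\|<2^{-p-1}/j .$$
The points of level $p+1$ are distinct: $\lambda_{s0}\ne\lambda_{s1}$ by choice, and children of different points of level $p$ are at distance at least $\theta_p-2\theta_p/8>0$ (use $q=p$).

For an infinite word $x\in\{0,1\}^\omega$ let $x|p$ be its initial segment of length $p$. Taking $q=0$ in the first estimate, we see that both $\lambda_{x|p}$ and $e_{\lambda_{x|p}}$ converge as $p\to\infty$, uniformly in $x$; being uniform limits of locally constant functions of $x$, the limits are continuous in $x$. Let $\lambda_x=\lim\lambda_{x|p}$. A subsequence of $e_{\lambda_{x|p}}$ converges $\nu$-a.e. to the $L^2$-limit, while pointwise $e_{\lambda_{x|p}}(z)\to e_{\lambda_x}(z)$ for all $z\ne\lambda_x$. As $\nu(\{\lambda_x\})=0$, the $L^2$-limit is $e_{\lambda_x}$. So $e_{\lambda_x}\in L^2(\nu)$, and $Te_{\lambda_x}=\lambda_xe_{\lambda_x}$ by continuity of $T$.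

For each $q$ we have $|\lambda_x-\lambda_{x|q}|\le\sum_{p\ge q}2^{-(p-q)-3}\theta_q=\theta_q/4$. Hence if $x,y$ have different initial segments of length $q$, then $|\lambda_x-\lambda_y|\ge\theta_q-2\theta_q/4=\theta_q/2>0$. So $x\mapsto\lambda_x$ is injective and continuous on a compact space, hence a homeomorphism onto a compact set $K_{\lambda_0,j}\subset\mathbb T$, and $\kappa\mapsto e_\kappa\in L^2(\nu)$ is continuous on $K_{\lambda_0,j}$. Finally, $\|e_\kappa-e_{\lambda_0}\|\le\sum_p2^{-p-1}/j=1/j$ for $\kappa\in K_{\lambda_0,j}$. Let $\sigma_{\lambda_0,j}$ be the image of the coin-tossing measure under $x\mapsto\lambda_x$. It is a probability measure without atoms on $K_{\lambda_0,j}$.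

Enumerate the countably many pairs $(\lambda_0,j)$ by $l=1,2,\dots$, write $K_l,\sigma_l$, and put $\sigma=\sum_l2^{-l}\sigma_l$, a continuous probability measure.

The last claim of the proposition already follows. If $\sigma(D)=1$, then $\sigma_l(D)=1$ for all $l$, so $D$ meets every $K_{\lambda_0,j}$. Thus every $e_{\lambda_0}$, $\lambda_0\in\Lambda$, is a limit of eigenvectors $e_\kappa$ with $\kappa\in D$, and the span in question has $V$ in its closure; use (P1).

**Step 3: a dense space of averages.** Let
$$X_0=\mathrm{span}\Big\{\int g(\kappa)e_\kappa\,d\sigma_l(\kappa):\ l\ge1,\ g\in C(\mathbb T)\Big\}.$$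
These are norm (Bochner) integrals of continuous functions on compact sets, so bounded operators may be taken inside. With $g=1$ and $K_l=K_{\lambda_0,j}$ the integral is within $1/j$ of $e_{\lambda_0}$. Hence $\overline{X_0}\supset V$, and $X_0$ is dense.

**Step 4: times at which all averages are small.** *We find $n_k\uparrow\infty$ with $\int\kappa^{\pm n_k}h\,d\sigma\to0$ for all $h\in L^1(\sigma)$.* Let $\{h_l\}$ be dense in $L^1(\sigma)$, $h_l\ne0$, and
$$a_n=\sum_l2^{-l}\|h_l\|_1^{-2}\Big(\Big|\int\kappa^nh_l\,d\sigma\Big|^2+\Big|\int\kappa^{-n}h_l\,d\sigma\Big|^2\Big).$$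
The measures $h_l\sigma$ are continuous, so by Wiener's theorem the average over $1\le n\le N$ of each bracket tends to $0$. The $l$-th term of $a_n$ is at most $2\cdot2^{-l}$, so by dominated convergence in $l$, $\frac1N\sum_{n=1}^Na_n\to0$. As $a_n\ge0$, there are $n_1<n_2<\cdots$ with $a_{n_k}\to0$. This gives the claim for each $h_l$, and then for all $h$, since $|\int\kappa^{\pm n}h\,d\sigma|\le\|h\|_1$.

The vector-valued version is
$$\Big\|\int\kappa^{\pm n_k}g(\kappa)e_\kappa\,d\sigma_l(\kappa)\Big\|\to0\qquad(g\in C(\mathbb T),\ l\ge1).\tag{2}$$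
To see it, let $\delta>0$. Cover the compact set $K_l$ by finitely many open sets on each of which $e_\kappa$ varies by less than $\delta$. With a subordinate partition of unity $\varphi_i\in C(K_l)$, and $w_i$ a value of $e_\kappa$ on the $i$-th set, $\|e_\kappa-\sum_i\varphi_i(\kappa)w_i\|\le\delta$ on $K_l$. Replacing $e_\kappa$ by this sum changes the integral by at most $\delta\|g\|_\infty$. Since $\sigma_l\le2^l\sigma$, the function $g\varphi_i\frac{d\sigma_l}{d\sigma}$ is in $L^1(\sigma)$, so the scalar integrals $\int\kappa^{\pm n_k}g\varphi_i\,d\sigma_l$ tend to $0$. As $\delta$ is arbitrary, (2) follows.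

**Step 5: a dense orbit.** For $y\in X_0$ fix a finite representation $y=\sum_l\int g_le_\kappa\,d\sigma_l$ and put $S_ny=\sum_l\int\kappa^{-n}g_le_\kappa\,d\sigma_l$. As $Te_\kappa=\kappa e_\kappa$, we have $T^ny=\sum_l\int\kappa^ng_le_\kappa\,d\sigma_l$ and $T^nS_ny=y$. By (2), $T^{n_k}y\to0$ and $S_{n_k}y\to0$ for each $y\in X_0$.

Given nonempty open $O_1,O_2$, pick $x\in O_1\cap X_0$ and $y\in O_2\cap X_0$. Then $x+S_{n_k}y\to x$, while $T^{n_k}(x+S_{n_k}y)=T^{n_k}x+y\to y$. So $T^{n_k}O_1\cap O_2\ne\emptyset$ for large $k$. (This is the effect of Section 1: the small vector $S_{n_k}y$ grows into $y$.) Thus for each $O$ in a countable base of nonempty open sets, $\bigcup_{n\ge0}T^{-n}O$ is open and dense. By Baire's theorem these sets have a common point, and each common point has a dense orbit. $\square$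

**Example (accumulation alone is cheap).** Let $K\subset\mathbb T$ be the image of the middle-thirds Cantor set under $t\mapsto e^{2\pi it}$, a compact null set without isolated points, and $d\nu=\mathrm{dist}(z,K)^2dm$. For $\lambda\in K$ we have $|e_\lambda|^2\,\mathrm{dist}(z,K)^2\le1$, so $e_\lambda\in L^2(\nu)$. If $\lambda'\to\lambda$ in $K$, then $e_{\lambda'}\to e_\lambda$ in $L^2(\nu)$ by dominated convergence. So (P3) holds for any countable dense $\Lambda\subset K$, although $\nu$ is absolutely continuous. By Theorem B and Proposition 1, (P1) and (P2) cannot both hold here. The difficulty is to have all three conditions together. We now secure (P1) and (P2) in finite dimension, where they are exact algebra, and pass to the limit with control.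

## 5. $N$ atoms and $N$ eigenvalues

**Stages.** A *stage* consists of disjoint sets $Z=\{z_1,\dots,z_N\}$ and $\Lambda=\{\lambda_1,\dots,\lambda_N\}$ of $N$ distinct points of $\mathbb T$ each, all $\lambda_j$ being roots of unity, together with masses $\omega_k>0$ at $z_k$. Put
$$G(w)=\frac{\prod_j(w-\lambda_j)}{\prod_k(w-z_k)}=1+\sum_k\frac{c_k}{w-z_k},\qquad\beta^2=\sum_k\frac{|c_k|^2}{\omega_k}\quad(\beta\ge0).\tag{3}$$
In Section 1, $Z=\{1,-1\}$, $\Lambda=\{i,-i\}$, and $G(w)=\frac{w^2+1}{w^2-1}=1+\frac1{w-1}-\frac1{w+1}$; with masses $1,1$ we get $\beta=\sqrt2$.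

The residues $c_k$ are the coefficients of the required functional. Indeed $G(\lambda_j)=0$ says $\sum_kc_ke_{\lambda_j}(z_k)=1$ for each $j$. So for $f=\sum_j\gamma_je_{\lambda_j}$ we have $\sum_j\gamma_j=\sum_kc_kf(z_k)$, and by Cauchy–Schwarz
$$\Big|\sum_j\gamma_j\Big|\le\beta\Big(\sum_k|f(z_k)|^2\omega_k\Big)^{1/2}.\tag{4}$$
This is (P2) for the measure $\sum\omega_k\delta_{z_k}$, with constant $\beta$. For (P1): the matrix $(e_{\lambda_j}(z_k))_{k,j}$ is invertible. If $\sum_j\gamma_je_{\lambda_j}$ vanishes at all $N$ points $z_k$, then its numerator $\sum_j\gamma_j\prod_{i\ne j}(w-\lambda_i)$, of degree at most $N-1$, is zero, and evaluation at $\lambda_j$ gives $\gamma_j=0$. So every function on $Z$ is the restriction of a unique $\sum_j\gamma_je_{\lambda_j}$.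

To compare stages we put all of them on one half-line. At stage $n$ the interval $[0,M_n)$, $M_n=\sum_k\omega_k$, is partitioned into half-open intervals $I_{n,k}$ of length $\omega_k$, and $\zeta_n:[0,M_n)\to Z_n$ equals $z_k$ on $I_{n,k}$. For a function $f$, $f\circ\zeta_n$ is extended by $0$ to $[0,\infty)$, and $\|\cdot\|$ without subscript is, in Sections 5–7, the norm of $L^2([0,\infty))$. The last factor in (4) is then $\|f\circ\zeta_n\|$.

## 6. Splitting an atom and doubling an eigenvalue

We need two moves. To get rid of atoms we must split them, and to get (P3) we must create new eigenvalues near old ones. Each move adds one atom and one eigenvalue, so that the matrix of Section 5 stays square. The danger is $\beta$, which must not grow.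

Try the first move carelessly: split the atom $z$ of mass $\omega$ into $z$ and $z'=ze^{ih}$ with masses $\omega/2$, and add an eigenvalue $\lambda^*$ somewhere else, kept fixed as $h\to0$. The new function is $G(w)\frac{w-\lambda^*}{w-z'}$, and its residue at $z$ is $c\,\frac{z-\lambda^*}{z-z'}\to\infty$. So $\beta$ explodes. Therefore $\lambda^*$ must come along: let $\lambda^*=ze^{i\tau h}$ with $0<\tau<1$. The residues at $z$ and $z'$ then tend to $\tau c$ and $(1-\tau)c$, and their contribution to $\beta^2$ tends to $\frac{2|c|^2}{\omega}\big(\tau^2+(1-\tau)^2\big)$. This is at least $\frac{|c|^2}\omega$, the old contribution, with equality only for $\tau=\frac12$. So with equal masses the new eigenvalue belongs at the midpoint, and there the cost is zero in the limit.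

Here is the midpoint choice by hand. Take $Z=\{1\}$, $\Lambda=\{-1\}$, $\omega=1$: $G=\frac{w+1}{w-1}$, $c=2$, $\beta^2=4$. With $\lambda^*=e^{ih}$, $z'=e^{2ih}$ the residue at $1$ is $\frac2{1+e^{ih}}$, of modulus $1/\cos\frac h2$. The one at $z'$ is $\frac{e^{2ih}+1}{e^{2ih}-1}(e^{2ih}-e^{ih})=\frac{e^{ih}(e^{2ih}+1)}{e^{ih}+1}$, of modulus $\cos h/\cos\frac h2$ for small $h$. So the new value is $\tilde\beta^2=2\,(1+\cos^2h)/\cos^2\frac h2\to4$.

**Lemma 1.** Let a stage $n$ and $\eta\in(0,1)$ be given. Each of the following two moves produces a stage $n+1$ with $Z_n\subset Z_{n+1}$, $\Lambda_n\subset\Lambda_{n+1}$, and can be done so that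

- (i) $|\zeta_{n+1}-\zeta_n|<\eta$ on $[0,M_n)$ and $0\le M_{n+1}-M_n<\eta^2$;
- (ii) $\|e_\lambda\circ\zeta_{n+1}-e_\lambda\circ\zeta_n\|<\eta$ for all $\lambda\in\Lambda_n$;
- (iii) $\beta_{n+1}\le\beta_n+\eta$.

*Move A (splitting $z_k$):* $I_{n,k}$ is halved; on one half $\zeta_{n+1}=z_k$, on the other $\zeta_{n+1}=z'$ with a new point $z'$; one point $\lambda^*$ is added to $\Lambda$.

*Move B (at $\lambda_j$):* a new atom $z^*$, with a new interval $[M_n,M_{n+1})$, and a new point $\lambda^*$ are added so that, in addition,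

- (iv) $|\lambda^*-\lambda_j|<\eta$ and $\|e_{\lambda^*}\circ\zeta_{n+1}-e_{\lambda_j}\circ\zeta_{n+1}\|<\eta$.

**Proof for Move A.** Let $z=z_k$, $c=c_k$. Take $\lambda^*=ze^{ih}$ and $z'=ze^{2ih}$ with small $h>0$ such that $\lambda^*$ is a root of unity; such $h$ exist arbitrarily close to $0$, as roots of unity are dense. For small $h$ the points $\lambda^*,z'$ differ from each other and from $z$, and they are closer to $z$ than every other point of the finite set $Z_n\cup\Lambda_n$ (recall $z\notin\Lambda_n$); so they are new. The new function is $\tilde G(w)=G(w)\frac{w-\lambda^*}{w-z'}$. As $h\to0$, its residues behave as follows. At $z_l$, $l\ne k$, the residue is $c_l\frac{z_l-\lambda^*}{z_l-z'}\to c_l$. At $z$ it is $c\,\frac{z-\lambda^*}{z-z'}=c\,\frac{1-e^{ih}}{1-e^{2ih}}=\frac c{1+e^{ih}}\to\frac c2$. At $z'$, since $G(w)=\frac c{w-z}+O(1)$ near $z$, it is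
$$G(z')(z'-\lambda^*)=\Big(\frac c{z'-z}+O(1)\Big)(z'-\lambda^*)=\frac{ce^{ih}}{1+e^{ih}}+O(h)\to\frac c2 .$$
With masses $\omega_k/2,\omega_k/2$ at $z,z'$ we get
$$\tilde\beta^2\to\sum_{l\ne k}\frac{|c_l|^2}{\omega_l}+2\cdot\frac{|c|^2/4}{\omega_k/2}=\beta_n^2,$$
which gives (iii) for small $h$. Condition (i) is clear, with $M_{n+1}=M_n$. For (ii), the difference is $e_\lambda(z')-e_\lambda(z)$ on one half of $I_{n,k}$ and $0$ elsewhere, and each of the finitely many $e_\lambda$, $\lambda\in\Lambda_n$, is continuous at $z$.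

**Proof for Move B.** Take $z^*=\lambda_je^{i\delta}$, $\lambda^*=\lambda_je^{2i\delta}$ and mass $\omega^*=\delta^3$, with small $\delta>0$, $\delta/\pi\in\mathbb Q$. Then $\lambda^*$ is a root of unity, and for small $\delta$ both points are distinct and new, because $\lambda_j$ has positive distance from the rest of $Z_n\cup\Lambda_n$. Now $\tilde G(w)=G(w)\frac{w-\lambda^*}{w-z^*}$. At the old $z_l$ the residues are $c_l\frac{z_l-\lambda^*}{z_l-z^*}\to c_l$. At $z^*$ the residue is $G(z^*)(z^*-\lambda^*)$; because $G(\lambda_j)=0$, the first factor is $O(\delta)$, so the residue has modulus at most $C\delta^2$, and its contribution to $\tilde\beta^2$ is at most $C^2\delta^4/\delta^3\to0$. This gives (iii). Since $M_{n+1}-M_n=\delta^3$ and $\zeta_{n+1}=\zeta_n$ on $[0,M_n)$, (i) is clear.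

On the new interval the squared norm of $e_\lambda\circ\zeta_{n+1}$ is $\delta^3/|z^*-\lambda|^2$. It tends to $0$ for $\lambda\in\Lambda_n\setminus\{\lambda_j\}$, and for $\lambda\in\{\lambda_j,\lambda^*\}$ it equals $\delta^3/|1-e^{i\delta}|^2\to0$. On $[0,M_n)$ nothing changes. This gives (ii). Since also $e_{\lambda^*}(z_l)\to e_{\lambda_j}(z_l)$ at the old atoms, (iv) follows. $\square$

The exponent $3$ has room on both sides. With mass $\delta^a$ the two quantities just estimated are $O(\delta^{4-a})$ and $O(\delta^{a-2})$, and any $a$ strictly between $2$ and $4$ would do.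

## 7. The limit measure

*We now iterate the moves, each atom and each eigenvalue being treated infinitely often, with parameters so small that every property survives in the limit.*

**The parameters.** Let $\varepsilon\in(0,1)$. At stage $0$ let $Z_0=\{z_1\}$, $\Lambda_0=\{\lambda_1\}$, with $\lambda_1$ a root of unity, $0<|z_1-\lambda_1|<\varepsilon/4$ and $M_0=\omega_1=1$. Then $G(w)=1+\frac{z_1-\lambda_1}{w-z_1}$ and $\beta_0=|z_1-\lambda_1|$.

At stage $n$ let $N_n=|Z_n|$, and let $d_n$ be the minimal distance between distinct points of $Z_n$ ($d_0:=1$). For $|a|\le n$ let $v_{n,a}=\sum_j\gamma_j^{n,a}e_{\lambda_j}$ be the element of $\mathrm{span}\{e_\lambda:\lambda\in\Lambda_n\}$ equal to $z^a$ on $Z_n$; it exists by Section 5. Put $Q_n=\max_{|a|\le n}\sum_j|\gamma_j^{n,a}|$. Choose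
$$0<\eta_n\le2^{-n-3}\min\Big\{1,\ \varepsilon,\ d_q,\ \frac1{N_q},\ \frac1{Q_q+2q+1}\ :\ 0\le q\le n\Big\}$$
and perform a move with $\eta=\eta_n$. The moves are organized in rounds: in each round, do Move A once at each point of $Z$ present at the beginning of the round, then Move B once at each point of $\Lambda$ present at the beginning of the round. For $p\ge n$ the minimum defining $\eta_p$ includes $q=n$, so
$$\sum_{p\ge n}\eta_p\le2^{-n-2}\min\Big\{1,\varepsilon,d_n,\frac1{N_n},\frac1{Q_n+2n+1}\Big\}.\tag{5}$$

**The measure.** Let $M=\lim M_n\le1+\sum\eta_n^2<2$. Then $M-M_n\le\sum_{p\ge n}\eta_p^2\le2^{-n}$. By (i), $\zeta_n\to\zeta$ pointwise on $[0,M)$, uniformly on each $[0,M_n)$. Let $\nu$ be the image under $\zeta$ of Lebesgue measure on $[0,M)$, so $\int f\,d\nu=\int_0^Mf(\zeta(t))\,dt$. Let $\Lambda=\bigcup\Lambda_n$, a countable set of roots of unity, and $V=\mathrm{span}\{e_\lambda:\lambda\in\Lambda\}$.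

**(a) $\nu$ has no point masses.** For $t\in I_{n,k}$ we have $|\zeta(t)-z_k|\le\sum_{p\ge n}\eta_p\le d_n/4$. So the images under $\zeta$ of different $I_{n,k}$ are disjoint, and a single point has $\nu$-mass at most $\max_k|I_{n,k}|+(M-M_n)$. It remains to see that the intervals shrink. Let $\ell_r$ be the maximal interval length at the beginning of round $r$, and let this round start with step $n_r$. In the round every interval present at its beginning is halved, and an interval added at step $n$ has length less than $\eta_n^2\le4^{-n}$. So $\ell_{r+1}\le\max(\ell_r/2,4^{-n_r})$. Since $n_r\to\infty$, $\limsup\ell_r\le\frac12\limsup\ell_r$, and thus $\ell_r\to0$. During round $r$ all lengths are at most $\max(\ell_r,4^{-n_r})$, so $\max_k|I_{n,k}|\to0$ as $n\to\infty$.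

**(b) $\nu$ is singular.** Let $J_n=\bigcup_{z_k\in Z_n}\{w\in\mathbb T:|w-z_k|\le2^{-n-2}/N_n\}$. An arc $\{|w-z_k|\le s\}$, $s\le1$, has half-angle $\theta$ with $s=2\sin\frac\theta2\ge\frac{2\theta}\pi$, so its $m$-measure $\theta/\pi$ is at most $s/2$. Hence $m(J_n)\le2^{-n}$. By (5), $\zeta(t)\in J_n$ for $t<M_n$, so $\nu(\mathbb T\setminus J_n)\le M-M_n\le2^{-n}$. Let $J=\limsup J_n$. By Borel–Cantelli $m(J)=0$. On the other hand $\mathbb T\setminus J=\bigcup_n\bigcap_{p\ge n}J_p^c$, and $\nu\big(\bigcap_{p\ge n}J_p^c\big)\le\inf_{q\ge n}\nu(J_q^c)=0$ for all $n$. So $\nu(\mathbb T\setminus J)=0$.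

**(c) The eigenvectors survive.** Let $\lambda\in\Lambda_n$. For $p\ge n$ we have $\lambda\in\Lambda_p$, so by (ii) and $\sum\eta_p<\infty$ the sequence $(e_\lambda\circ\zeta_p)_{p\ge n}$ is Cauchy in $L^2([0,\infty))$. It converges to $e_\lambda\circ\zeta$ a.e. on $[0,M)$, since $\{\zeta=\lambda\}$ has measure $\nu(\{\lambda\})=0$. So $e_\lambda\in L^2(\nu)$ and, with $e_\lambda\circ\zeta$ extended by $0$,
$$\|e_\lambda\circ\zeta-e_\lambda\circ\zeta_p\|\le\sum_{q\ge p}\eta_q\quad(p\ge n),\qquad\|f\circ\zeta_p\|\to\|f\|_{L^2(\nu)}\quad(f\in V).\tag{6}$$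

**(d) (P1) holds.** *The interpolating functions $v_{n,a}$ are equal to $z^a$ at stage $n$; we show that they stay close to it.* Fix $a\in\mathbb Z$ and $n\ge|a|$. For $p\ge n$ put $w_p=v_{n,a}\circ\zeta_p-\zeta_p^a$ on $[0,M_p)$, extended by $0$. Then $w_n=0$. From $p$ to $p+1$ the first term changes by at most $Q_n\eta_p$ in norm, by (ii). The second changes on $[0,M_p)$ by at most $|a|\eta_p\le n\eta_p$ pointwise, by (i), and on $[M_p,M_{p+1})$ it has modulus $1$. So
$$\|w_{p+1}-w_p\|\le Q_n\eta_p+n\eta_p\sqrt{M_p}+\sqrt{M_{p+1}-M_p}\le(Q_n+2n+1)\eta_p .$$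
By (c) and dominated convergence $w_p\to v_{n,a}\circ\zeta-\zeta^a$ in $L^2$, so summation over $p\ge n$ and (5) give $\|v_{n,a}-z^a\|_{L^2(\nu)}\le2^{-n}$. Letting $n\to\infty$, we find $z^a\in\overline V$. Trigonometric polynomials are dense in $L^2(\nu)$, so $V$ is dense.

**(e) (P2) holds with $\beta<\varepsilon/2$.** Let $f=\sum\gamma_\lambda e_\lambda$ be a finite combination. For large $p$ all $\lambda$ involved are in $\Lambda_p$, and (4) gives $|\sum\gamma_\lambda|\le\beta_p\|f\circ\zeta_p\|$. By (iii), $\beta_p\le\beta:=\beta_0+\sum_n\eta_n$, and by (5) $\beta<\frac\varepsilon4+\frac\varepsilon4$. Now let $p\to\infty$ and use (6).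

**(f) (P3) holds.** For $\lambda\in\Lambda$, Move B is performed at $\lambda$ for infinitely many $n$. By (iv) and (6) the resulting $\lambda^*\in\Lambda_{n+1}\setminus\{\lambda\}$ satisfies $|\lambda^*-\lambda|<\eta_n$ and $\|e_{\lambda^*}-e_\lambda\|_{L^2(\nu)}\le\eta_n+2\sum_{p>n}\eta_p$. Both bounds tend to $0$.

## 8. Chaos and frequent hypercyclicity of the example

**Hypercyclicity.** By (a), (c)–(f), Proposition 1 applies to $\nu$ and $\Lambda$. It gives $b$ with $\|b\|\le\beta<\varepsilon/2$ and $b\ne0$ (as $(e_\lambda,b)=1$), and $T=U+R$ with $Rf=-(f,b)1$ is hypercyclic. Moreover $\|R\|=\|b\|\,\|1\|_{L^2(\nu)}\le\frac\varepsilon2\sqrt2<\varepsilon$. The spectral measure $\nu$ is continuous by (a) and singular by (b). The space $L^2(\nu)$ is separable, and it is infinite-dimensional because $\nu\neq0$ has no atoms.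

**Periodic points.** All $\lambda\in\Lambda$ are roots of unity and $Te_\lambda=\lambda e_\lambda$. For $v=\sum\gamma_\lambda e_\lambda\in V$ let $k$ be a common multiple of the orders of the $\lambda$ involved; then $T^kv=v$. So every vector of the dense space $V$ is periodic, and $T$ is chaotic.

**Frequent hypercyclicity.** We use the following theorem of Bayart and Grivaux (*Frequently hypercyclic operators*, Trans. AMS 358 (2006)): if $T$ is a bounded operator on a separable complex Hilbert space and there is a continuous probability measure $\sigma$ on $\mathbb T$ such that $\mathrm{span}\bigcup_{\kappa\in D}\ker(T-\kappa)$ is dense for every Borel $D\subset\mathbb T$ with $\sigma(D)=1$, then $T$ is frequently hypercyclic. The last claim of Proposition 1 provides such a $\sigma$. Theorem A is proved. $\blacksquare$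

## 9. Bounded orbits of the adjoint

We turn to Theorem B. In Section 1 an eigenvector of $T^*$ ruled out hypercyclicity. A vector with a bounded $T^*$-orbit does the same. Suppose $u\ne0$ and $\sup_{n\ge0}\|T^{*n}u\|<\infty$. If $f$ were hypercyclic, the set $\{(T^nf,u)\}_{n\ge0}$ would be dense in $\mathbb C$, because $x\mapsto(x,u)$ is continuous and onto. But $|(T^nf,u)|=|(f,T^{*n}u)|\le\|f\|\sup_n\|T^{*n}u\|$, a contradiction. So only the construction of $u$ remains.

**A test case.** Let $U$ be multiplication by $z$ on $L^2(m)$ and $Tf=zf+(f,t)1$ with a constant $t\in\mathbb C$. Then $T^*x=\bar zx+\hat x(0)\,t$. The obvious try is $u=1$, and it gives $T^{*n}1=\sum_{j=0}^nt^{n-j}\bar z^{\,j}$. This is bounded in $n$ if $|t|<1$, and it blows up if $|t|>1$. But for $|t|>1$ a good vector exists: $u=-\sum_{j\ge1}t^{-j}\bar z^{\,j}$ has $\hat u(0)=0$, and so do all $\bar z^{\,n}u$, so $T^{*n}u=\bar z^{\,n}u$ has constant norm. How could one have found it?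

Write a rank one perturbation as $T=U+(\cdot,b)a$, so $T^*x=U^*x+(x,a)b$. Look for a two-sided bounded orbit $x_{n+1}=T^*x_n$, $n\in\mathbb Z$. With $c_n=(x_n,a)$ the equation is $x_{n+1}=U^*x_n+c_nb$, and unrolling it into the past suggests
$$x_n=U^{*n}v+\sum_{j\ge0}c_{n-1-j}\,U^{*j}b .\tag{7}$$
Taking inner products with $a$ yields the consistency condition $c_n=(U^{*n}v,a)+\sum_{j\ge0}K_jc_{n-1-j}$ with $K_j=(U^{*j}b,a)$. Starting with $c_n=0$ for $n<0$ and solving recursively is the naive try above; it may explode. Instead, read $c_n=\hat\rho(n)$ and $(U^{*n}v,a)=\hat k(n)$ as Fourier coefficients of functions on the circle, and put $\Gamma(z)=\sum_{j\ge0}K_jz^{j+1}$. The condition becomes $\rho=k+\Gamma\rho$, that is,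
$$\rho=(1-\Gamma)^{-1}k\quad\text{on }\mathbb T .$$
In the test case with $v=a=1$, $b=t$, we have $k=1$, $\Gamma=tz$ and $\rho=\frac1{1-tz}$. For $|t|>1$ this is $-\sum_{n\ge1}t^{-n}\bar z^{\,n}$, so $c_{-n}=-t^{-n}$ for $n\ge1$, $c_n=0$ for $n\ge0$, and (7) gives $x_0=1-\sum_{j\ge0}t^{-j}\bar z^{\,j}$, which is exactly $u$. For $|t|=1$ the denominator vanishes at one point of $\mathbb T$, and we must stay away from it: we shall restrict everything to a set $S\subset\mathbb T$ of positive measure where all functions are bounded. The absolutely continuous subspace makes this possible, because it provides the density $k$.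

**What stops this from being a proof** is the sum in (7). By the spectral theorem its norm is governed by $\int\big|\sum_{j\ge0}c_{n-1-j}\bar z^{\,j}\big|^2d(Eb,b)$. The inner sum is the projection $P_-g=\sum_{j\ge0}\hat g(-j)\bar z^{\,j}$ of $g=\bar z^{\,n-1}\rho$. It is in $L^2(m)$, but $(Eb,b)$ may be unbounded with respect to $m$, or even singular. Boundedness of $\rho$ does not help. Let $g=1_I$ for an arc $I$ running counterclockwise from $\alpha$ to $\alpha'$. Then $\hat g(-j)=\frac{\alpha'^{\,j}-\alpha^{\,j}}{2\pi ij}$ for $j\ge1$ and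
$$P_-g=m(I)+\frac1{2\pi i}\big(\log(1-\alpha\bar z)-\log(1-\alpha'\bar z)\big),$$
which behaves like $\frac1{2\pi}\log\frac1{|z-\alpha|}$ in modulus near $\alpha$. If $U$ is multiplication by $z$ on $L^2(m)$ and $|b|^2=\frac1{s\log^2(1/s)}$ with $s=|z-\alpha|$ near $\alpha$, an integrable function, then $\int|P_-g|^2|b|^2dm$ diverges like $\int_0\frac{ds}s$. So the set $S$ must be chosen in view of the measure $(Eb,b)$. The lemma of the next section tells how.

**Facts about Hardy spaces.** We recall what is used. A bounded analytic function in the disc $\mathbb D$ has radial limits $m$-a.e., and if it is not identically $0$ they are nonzero a.e. The product of two $H^2$ functions is in $H^1$, the product of an $H^1$ and an $H^\infty$ function is in $H^1$, and $\int h\,dm=h(0)$ for (boundary values of) $h\in H^1$. For $g\in L^2(m)$ the conjugate function is $\tilde g=\sum_n-i\,\mathrm{sgn}(n)\hat g(n)z^n$ ($\mathrm{sgn}\,0=0$); it is real for real $g$, it has mean $0$, and $g+i\tilde g=\hat g(0)+2\sum_{n\ge1}\hat g(n)z^n\in H^2$. Finally, $P[\tau](z)=\int\frac{1-|z|^2}{|\zeta-z|^2}d\tau(\zeta)$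 is the Poisson integral, with $P[g]=P[g\,m]$ for functions.

## 10. A weighted estimate for $P_-$ on adapted sets

**Lemma 2 (after Koosis).** Let $\mu$ be a finite positive Borel measure on $\mathbb T$. There is a Borel function $W:\mathbb T\to[0,\infty]$, finite $m$-a.e., such that if $W\le N_0$ on a Borel set $S$, then for some $C=C(N_0,\mu)$, all $g\in L^2(m)$ vanishing off $S$ and all $0\le r<1$,
$$\int\Big|\sum_{j\ge0}r^j\hat g(-j)\bar z^{\,j}\Big|^2d\mu(z)\le C\|g\|_{L^2(m)}^2 .\tag{8}$$

**Step 1: the function $W$.** Replacing $\mu$ by $\mu+m$ only increases the left side of (8), so we may assume $\mu\ge m$. Let $F(z)=\int\frac{\zeta+z}{\zeta-z}d\mu(\zeta)$ for $z\in\mathbb D$. Then $\operatorname{Re}F=P[\mu]\ge P[m]=1$ and $F(0)=\mu(\mathbb T)$. The function $1/(1+F)$ is bounded, analytic and not identically $0$, so it has nonzero radial limits a.e.; hence $F$ has finite radial limits a.e. As $r\mapsto F(r\zeta)$ is continuous on $[0,1)$, $\sup_{0\le r<1}|F(r\zeta)|<\infty$ for a.e. $\zeta$. Put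
$$W(\zeta)=\sup_{0\le r<1}\frac{|F(r\zeta)|^2}{\operatorname{Re}F(r\zeta)}\le\sup_r|F(r\zeta)|^2<\infty\quad\text{a.e.}$$
$W$ is Borel, since the supremum may be taken over rational $r$. Let $W\le N_0$ on $S$, fix $r<1$, and on $\mathbb T$ put $F_r(\zeta)=F(r\zeta)=p+iq$ with $p,q$ real. These are bounded functions, and $p\ge1$.

**Step 2: real functions.** *The mean of an analytic function is its value at $0$; applied to a square times $F_r$, this bounds $\tilde f$ in the weight $p$.* Let $f\in L^2(m)$ be real and vanish off $S$. Then $f+i\tilde f\in H^2$ and $F_r\in H^\infty$, so $(f+i\tilde f)^2F_r\in H^1$ and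
$$\int(f+i\tilde f)^2F_r\,dm=\hat f(0)^2F(0)\ge0 .$$
Taking real parts, $\int\big((f^2-\tilde f^2)p-2f\tilde fq\big)dm\ge0$, so by Cauchy–Schwarz
$$\int\tilde f^2p\,dm\le\int f^2p\,dm+2\Big(\int f^2\frac{q^2}p\,dm\Big)^{1/2}\Big(\int\tilde f^2p\,dm\Big)^{1/2}.$$
All integrals are finite, as $p\ge1$ and $p,q$ are bounded. This is an inequality $X^2\le A_0^2+2YX$ with $X,Y\geq0$. It gives $X\le Y+\sqrt{Y^2+A_0^2}$, hence $X^2\le4(A_0^2+Y^2)$. Since $p+\frac{q^2}p=\frac{|F_r|^2}p$ and $f$ vanishes off $S$,
$$\int\tilde f^2p\,dm\le4\int f^2\frac{|F_r|^2}p\,dm\le4N_0\|f\|^2 .$$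
Also $\int f^2p\,dm\le N_0\|f\|^2$, because $p\le|F_r|^2/p$.

**Step 3: complex functions.** Let $g$ be complex and vanish off $S$. Applying Step 2 to $\operatorname{Re}g$ and $\operatorname{Im}g$ and adding, we get $\int|\tilde g|^2p\,dm\le4N_0\|g\|^2$ and $\int|g|^2p\,dm\le N_0\|g\|^2$. Comparing Fourier coefficients, $P_-g:=\sum_{j\ge0}\hat g(-j)\bar z^{\,j}=\frac12\big(g-i\tilde g+\hat g(0)\big)$. Since $\int p\,dm=\operatorname{Re}F(0)=\mu(\mathbb T)$ and $|\hat g(0)|\le\|g\|$, the inequality $|x+y+z|^2\le3(|x|^2+|y|^2+|z|^2)$ yields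
$$\int|P_-g|^2p\,dm\le\tfrac34\big(N_0+4N_0+\mu(\mathbb T)\big)\|g\|^2=:C\|g\|^2,$$
with $C$ independent of $r$.

**Step 4: from the weight $p$ to the measure $\mu$.** Here $p(\xi)=\int\frac{1-r^2}{|\zeta-r\xi|^2}d\mu(\zeta)$, and $|\zeta-r\xi|=|\xi-r\zeta|$ for $\zeta,\xi\in\mathbb T$. By Fubini's theorem, and by Cauchy–Schwarz for the Poisson kernel (a probability density),
$$\int|P_-g|^2p\,dm=\int P[|P_-g|^2](r\zeta)\,d\mu(\zeta)\ge\int\big|P[P_-g](r\zeta)\big|^2d\mu(\zeta).$$
Since $P[P_-g](r\zeta)=\sum_{j\ge0}r^j\hat g(-j)\bar\zeta^{\,j}$, this is (8). $\square$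

## 11. Solving the boundary equation: proof of Theorem B

**Step 1: notation and the trivial case.** Write $R=AB^*$ with $A,B:\mathbb C^N\to H$ sending the $j$-th standard basis vector to $a_j$ and $b_j$, respectively; thus $Rx=\sum_j(x,b_j)a_j$. For $T=U+R$ we have $T^*=U^*+BA^*$, where $A^*x=((x,a_j))_j$. Let $E$ be the spectral measure of $U$ and $P$ the projection onto $H_{ac}\ne\{0\}$; it commutes with $U$ and $E$.

If $Pa_j=0$ for all $j$, take any $0\ne u\in H_{ac}$. Since $U^{*n}u\in H_{ac}$ is orthogonal to all $a_j$, we have $A^*U^{*n}u=0$ for $n\ge0$. So $T^{*n}u=U^{*n}u$ by induction, and this is bounded. Otherwise, after relabeling, $a':=Pa_1\ne0$.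

**Step 2: the data $k$ and $\Gamma$.** *We define the two ingredients of the boundary equation and see that they make sense a.e. on $\mathbb T$.* Since $a'\in H_{ac}$, we have $E(s)a'=0$ whenever $m(s)=0$, so the measures $(Ea',a_j)=(Ea',Pa_j)$ are absolutely continuous. Let $k_j\in L^1(m)$ be their densities (Borel representatives) and $k=(k_j)_{j=1}^N$. Then $k_1$ is the density of $(Ea',a')$; we take $k_1\ge0$, and $\int k_1\,dm=\|a'\|^2>0$.

Let $K_j=A^*U^{*j}B$ ($N\times N$ matrices) and $\Gamma(z)=\sum_{j\ge0}z^{j+1}K_j$ for $z\in\mathbb D$. The $(i,l)$ entry of $K_j$ is $(U^{*j}b_l,a_i)=\int\bar\zeta^{\,j}d(Eb_l,a_i)$, so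
$$\Gamma_{il}(z)=z\int\frac{d(Eb_l,a_i)(\zeta)}{1-z\bar\zeta}.$$
A complex measure is a linear combination of four positive ones, and for a positive measure $\tau$ we have $\int\frac{d\tau(\zeta)}{1-z\bar\zeta}=\frac12\big(\tau(\mathbb T)+\int\frac{\zeta+z}{\zeta-z}d\tau(\zeta)\big)$. The last integral has nonnegative real part. A function $F$ with nonnegative real part is a quotient of bounded analytic functions, because $F=\big(1-\frac1{1+F}\big)\big/\frac1{1+F}$. Sums and products of such quotients are again such quotients. Hence the entries of $\Gamma$, and also $\det(I-\Gamma)$, are quotients of bounded analytic functions in $\mathbb D$, and they have finite radial limits a.e. Since $\det(I-\Gamma(0))=1$, the function $\det(I-\Gamma)$ is not identically $0$, and its radial limits are nonzero a.e. Therefore, for a.e. $\zeta\in\mathbb T$, $\Gamma(\zeta):=\lim_{r\to1}\Gamma(r\zeta)$ exists, $I-\Gamma(\zeta)$ is invertible and, by continuity of $r\mapsto\Gamma(r\zeta)$ on $[0,1)$, $\sup_{r<1}\|\Gamma(r\zeta)\|<\infty$.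

**Step 3: the set $S$ and the solution $\rho$.** Let $\mu=\sum_l(Eb_l,b_l)$, with $W$ from Lemma 2. All the quantities below are Borel and finite a.e., and $m(\{k_1>0\})>0$. So for $N_0$ large there is a Borel set $S\subset\{k_1>0\}$ with $m(S)>0$ such that on $S$:

- $|k|\le N_0$ and $W\le N_0$;
- $\Gamma(\zeta)$ exists, and $\sup_{r<1}\|\Gamma(r\zeta)\|\le N_0$;
- $I-\Gamma(\zeta)$ is invertible, with $\|(I-\Gamma(\zeta))^{-1}\|\le N_0$.

Put
$$\rho=1_S(I-\Gamma)^{-1}k,\qquad v=E(S)a',\qquad c_n=\int\bar z^{\,n}\rho\,dm\in\mathbb C^N\quad(n\in\mathbb Z).$$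
Here $\rho$ is bounded, and $\rho\ne0$ at every point of $S$ because $k_1>0$ there. For every $n\in\mathbb Z$, with $U^{*n}=U^{-n}$,
$$A^*U^{*n}v=\int_S\bar\zeta^{\,n}k\,dm=\int\bar\zeta^{\,n}(I-\Gamma)\rho\,dm=c_n-\int_S\bar\zeta^{\,n}\Gamma\rho\,dm.\tag{9}$$
The cut to $S$ costs nothing: $\rho$ vanishes off $S$, and the vector $v$ has been cut in the same way.

**Step 4: the sums over the past, with a damping factor.** *We make sense of the sum in (7) and bound it.* For $n\in\mathbb Z$, $0\le r<1$, let
$$y_{n,r}=\sum_{j\ge0}r^jU^{*j}Bc_{n-1-j};$$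
the series converges absolutely, as $(c_n)$ is bounded. Denote components of $c_n$ and $\rho$ by upper indices. Then $y_{n,r}=\sum_l\varphi_l(U)b_l$ with $\varphi_l(z)=\sum_{j\ge0}r^jc^{\,l}_{n-1-j}\bar z^{\,j}$. Moreover $c^{\,l}_{n-1-j}=\int z^j\,\bar z^{\,n-1}\rho^{\,l}dm=\hat g(-j)$ with $g=\bar z^{\,n-1}\rho^{\,l}$, which vanishes off $S$. Since $(Eb_l,b_l)\le\mu$, Lemma 2 gives
$$\|y_{n,r}\|\le\sum_l\Big(\int|\varphi_l|^2d(Eb_l,b_l)\Big)^{1/2}\le\sum_lC^{1/2}\|\rho^{\,l}\|_{L^2(m)}=:C'\quad\text{for all }n,r.$$
Splitting off the term $j=0$ in the series for $y_{n+1,r}$, we get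
$$y_{n+1,r}=Bc_n+rU^*y_{n,r}.$$

**Step 5: removing the damping.** Balls in $H$ are weakly sequentially compact, so by a diagonal argument there are $r_i\to1$ such that $y_{n,r_i}\to y_n$ weakly for every $n\in\mathbb Z$. Then $\|y_n\|\le C'$, and the recursion passes to the limit:
$$y_{n+1}=U^*y_n+Bc_n .$$
We also need $A^*y_n$. For fixed $r<1$ the series for $\Gamma(rz)$ converges uniformly on $\mathbb T$, so
$$rA^*y_{n,r}=\sum_{j\ge0}r^{j+1}K_jc_{n-1-j}=\int_S\bar z^{\,n}\Gamma(rz)\rho(z)\,dm(z)\longrightarrow\int_S\bar z^{\,n}\Gamma\rho\,dm\qquad(r\to1)$$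
by dominated convergence, as $\|\Gamma(rz)\|\le N_0$ on $S$. The components of $A^*y_{n,r_i}$ are $(y_{n,r_i},a_j)\to(y_n,a_j)$, so
$$A^*y_n=\int_S\bar z^{\,n}\Gamma\rho\,dm.\tag{10}$$

**Step 6: the bounded orbit.** Put $x_n=U^{*n}v+y_n$. Adding (9) and (10), we find $A^*x_n=c_n$. Hence
$$x_{n+1}=U^*x_n+Bc_n=U^*x_n+BA^*x_n=T^*x_n\quad(n\in\mathbb Z),\qquad\sup_n\|x_n\|\le\|v\|+C'.$$
Since $\rho\ne0$ in $L^2(m)$, some Fourier coefficient $c_q$ is nonzero, and $A^*x_q=c_q$ shows $x_q\ne0$. Then $u=x_q$ satisfies $T^{*n}u=x_{q+n}$ for $n\ge0$, which is bounded. By the argument at the beginning of Section 9, $T=U+R$ is not hypercyclic. Theorem B is proved. $\blacksquare$
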